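# Powers of modules and ideal classes: the Hom-order is strictly coarser than virtual degeneration

## 1. Theorems A, B and C

Let $k$ be a field and let $K=kQ$ be the path algebra of the Kronecker quiver with three arrows: $Q$ has two vertices $1,2$ and three arrows $e,\xi,\eta:1\to 2$. A $K$-module is a pair of vector spaces with three linear maps $V_1\to V_2$, and we write it $V=(V_1,V_2;e,\xi,\eta)$; if it is finite-dimensional, its dimension vector is $(\dim V_1,\dim V_2)$. We write $V^j$ for the direct sum of $j$ copies of $V$. The relations $\le_{\rm deg}$, $\le_{\rm vdeg}$, $\le_{\rm Hom}$ (degeneration, virtual degeneration, Hom-order) are defined in Section 2; they compare finite-dimensional modules of equal $k$-dimension.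

**Theorem A.** Let $k$ be any field. There are $M,N\in\operatorname{mod}K$, both of dimension vector $(7,10)$, such that $M^2\le_{\rm deg}N^2$, hence $M\le_{\rm Hom}N$, but $M\not\le_{\rm vdeg}N$. More precisely, for $j\ge 1$:
$$M^j\le_{\rm vdeg}N^j\iff M^j\le_{\rm deg}N^j\iff j\text{ is even.}$$

**Theorem B.** Let $C$ be an elliptic curve over $k$ and $P\in C(k)$. There are $M_P,N_P\in\operatorname{mod}K$ of dimension vector $(25,37)$ with $M_P\le_{\rm Hom}N_P$, and such that $M_P^j\le_{\rm vdeg}N_P^j$ implies $jP=0$ in $C(k)$. So if $P$ has infinite order (for example $\operatorname{char}k=0$, $C:y^2=x^3-2$, $P=(3,5)$), then $M_P\le_{\rm Hom}N_P$ but $M_P^j\not\le_{\rm vdeg}N_P^j$ for all $j\ge1$.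

**Theorem C.** Let $\Lambda$ be a finite-dimensional $k$-algebra with a finite-dimensional $\Lambda$-$K$-bimodule $B$, projective as right $K$-module, such that $E=B\otimes_K-:\operatorname{mod}K\to\operatorname{mod}\Lambda$ is fully faithful (for example $K$ is a quotient of $\Lambda$, or $\Lambda$ is the path algebra of the Kronecker quiver with $r\ge3$ arrows). Then the statements of Theorems A and B, apart from the dimension vectors, hold in $\operatorname{mod}\Lambda$ for $E(M),E(N)$ and $E(M_P),E(N_P)$.

What is being decided here? Virtual degeneration always implies the Hom-order. The question, taken from Nils Nornes, "Module Degenerations and Finite Field Extensions", arXiv:1506.05832 (2015), is whether the two always coincide. Theorem A answers it: they do not, over any field. Theorem A alone suffices, and it is proved in Sections 2–7. Its pair fails for a mild reason: virtual degeneration reappears as soon as one doubles both modules. Theorem B says that this is not the general pattern, because there are Hom-comparable pairs none of whose powers are virtually comparable.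 Theorem C transports both phenomena to other algebras.

## 2. Degeneration, virtual degeneration and the Hom-order

Let $\Lambda$ be a finite-dimensional $k$-algebra, $\operatorname{mod}\Lambda$ the category of finite-dimensional left modules, and $[M,N]=\dim_k\operatorname{Hom}_\Lambda(M,N)$. In the three definitions, $\dim_kM=\dim_kN$.

**Definition (degeneration).** $M\le_{\rm deg}N$ if there are $X\in\operatorname{mod}\Lambda$ and an exact sequence $0\to X\to X\oplus M\to N\to0$ (a Riedtmann sequence).

By results of Zwara this agrees with the geometric definition when $k$ is algebraically closed, and $\le_{\rm deg}$ is a partial order on isomorphism classes.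

**Definition (virtual degeneration).** $M\le_{\rm vdeg}N$ if $M\oplus Z\le_{\rm deg}N\oplus Z$ for some $Z\in\operatorname{mod}\Lambda$.

**Definition (Hom-order).** $M\le_{\rm Hom}N$ if $[X,M]\le[X,N]$ for all $X\in\operatorname{mod}\Lambda$. For modules of equal dimension this is equivalent to $[M,X]\le[N,X]$ for all $X\in\operatorname{mod}\Lambda$; we use this equivalence as a known fact. By a theorem of Auslander (if $M\not\simeq N$, then $[X,M]\ne[X,N]$ for some $X$), $\le_{\rm Hom}$ is a partial order on isomorphism classes.

For an example, take the $K$-modules $T=(k,k;0,0,1)$, which will be with us throughout, and $T'=(k,k;1,0,0)$. The second component of $T$ is a submodule $S_2=(0,k)$ with quotient $S_1=(k,0)$, and fact (a) below gives $T\le_{\rm deg}S_1\oplus S_2$. On the other hand $T$ and $T'$ are not Hom-comparable. A homomorphism $(f,g):T\to T'$ satisfies $f=0$ (arrow $e$) and $g=0$ (arrow $\eta$). A homomorphism $T'\to T$ satisfies $g=0$ (arrow $e$) and $f=0$ (arrow $\eta$). So $[T,T']=[T',T]=0$ while $[T,T]=[T',T']=1$.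

We need the following elementary facts.

(a) An exact sequence $0\to U\to V\to W\to0$ gives $V\le_{\rm deg}U\oplus W$. Indeed, if $i$ is the first map, then $u\mapsto(0,i(u))$ is an injection $U\to U\oplus V$ with cokernel $U\oplus W$, which is a Riedtmann sequence. Also $[V,X]\le[U,X]+[W,X]$ for all $X$, because $\operatorname{Hom}(-,X)$ is left exact.

(b) The relation $\le_{\rm deg}$ is transitive (part of Zwara's result), and it is compatible with direct sums, because Riedtmann sequences can be added. With (a) and induction on the length: if $V$ has a filtration with factors $F_1,\dots,F_r$, then $V\le_{\rm deg}F_1\oplus\dots\oplus F_r$.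

(c) $M\le_{\rm deg}N\Rightarrow M\le_{\rm vdeg}N\Rightarrow M\le_{\rm Hom}N$. For the first implication take $Z=0$. For the second, apply $\operatorname{Hom}(Y,-)$ to $0\to X\to X\oplus M\oplus Z\to N\oplus Z\to0$. By left exactness $[Y,X]+[Y,M]+[Y,Z]\le[Y,X]+[Y,N]+[Y,Z]$, and we cancel. The converse of the first implication fails for some algebras (an example of Carlson).

(d) If $M^j\le_{\rm Hom}N^j$ for one $j\ge1$, then $M\le_{\rm Hom}N$: divide $j[X,M]\le j[X,N]$ by $j$.

**The smallest case by hand.** Let $\Lambda$ be the path algebra of $1\to2$. A module is a linear map $\varphi:V_1\to V_2$, with $\dim V_i=m_i$, of rank $r$. Put $R=(k\xrightarrow{\,1\,}k)$, $S_1=(k\to0)$, $S_2=(0\to k)$; then $V\cong R^r\oplus S_1^{m_1-r}\oplus S_2^{m_2-r}$. Suppose $M\le_{\rm Hom}N$. Testing with the two indecomposable projectives gives $\dim M_i\le\dim N_i$ for $i=1,2$, and the total dimensions agree, so $M$ and $N$ have the same $m_1,m_2$. Now $\operatorname{Hom}(S_1,V)=\ker\varphi$ has dimension $m_1-r$. Hence $\operatorname{rank}M=r\ge r'=\operatorname{rank}N$. From $0\to S_2\to R\to S_1\to0$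 we have $R\le_{\rm deg}S_1\oplus S_2$. Replacing $r-r'$ copies of $R$ in $M$ we get $M\le_{\rm deg}N$. So here all three orders agree. More generally they coincide for every representation-finite algebra (Zwara for algebraically closed fields, Smalø for arbitrary artin algebras). A counterexample must therefore live over a representation-infinite algebra.

**Where to look.** Fact (d) says that the Hom-order allows us to cancel an exponent. The definition of $\le_{\rm vdeg}$ allows us to cancel a common summand, but nothing in it visibly allows us to cancel an exponent. So we look for $M,N$ with $M^2\le_{\rm deg}N^2$ and $M\not\le_{\rm vdeg}N$. The model is a situation from commutative algebra: over a Dedekind domain $A$ there can be an ideal $I$ with $I\oplus I\cong A\oplus A$ but $I\not\cong A$, and even $I\oplus E\not\cong A\oplus E$ for every finitely generated $E$. The task is to put this into finite-dimensional modules.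

## 3. A Dedekind domain with an ideal class of order two

We fix, over an arbitrary field $k$, an explicit ring with such an ideal and with a notion of size that we can truncate. Let $c=0$ if $\operatorname{char}k\ne2$ and $c=1$ if $\operatorname{char}k=2$, and let
$$A=k[x,y]/(f),\qquad f=y^2+cxy-x^3+x.$$
So $y^2=x^3-x-cxy$ in $A$, and $A$ is free over $k[x]$ with basis $1,y$. The norm of $a+by$ ($a,b\in k[x]$) is the determinant of multiplication by $a+by$ over $k[x]$. Since $(a+by)\cdot y=b(x^3-x)+(a-cxb)y$, it equals
$$N(a+by)=a(a-cxb)-b\cdot b(x^3-x)=a^2-cx\,ab-b^2(x^3-x).$$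

**The order function.** For $h\ne0$ put $\operatorname{ord}h=\deg N(h)$. Let $h=a+by$ with $a,b\neq0$, $\alpha=\deg a$, $\beta=\deg b$. The degrees of $a^2$, $xab$, $b^2(x^3-x)$ are $2\alpha$, $\alpha+\beta+1$, $2\beta+3$. If $\alpha\ge\beta+2$, the first is strictly largest, since the others are at most $2\alpha-1$. If $\alpha\le\beta+1$, the third is strictly largest, since the others are at most $2\beta+2$. The cases $a=0$ or $b=0$ are clear. Hence
$$\operatorname{ord}(a+by)=\max(2\deg a,\ 2\deg b+3)\in\{0,2,3,4,\dots\}.$$
It follows that $N(h)\ne0$ for $h\ne0$. As $N$ is multiplicative, $A$ is a domain and $\operatorname{ord}(hh')=\operatorname{ord}h+\operatorname{ord}h'$. Moreover $\operatorname{ord}(h+h')\le\max(\operatorname{ord}h,\operatorname{ord}h')$, and $\operatorname{ord}$ extends to the fraction field with the same two properties.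

Let $A_{\le n}=\{h:\operatorname{ord}h\le n\}\cup\{0\}$. The monomials $x^i$ and $x^iy$ have the distinct orders $2i$ and $2i+3$, and those of order $\le n$ form a basis of $A_{\le n}$. One monomial has each of the orders $0,2,3,4,\dots$, so $\dim A_{\le n}=n$ for $n\ge1$ and $A_{\le0}=A_{\le1}=k$.

**$A$ is Dedekind.** By the Jacobian criterion it suffices that $1\in(f,f_x,f_y)$ in $k[x,y]$, for then the one-dimensional noetherian domain $A$ is regular.

If $c=0$, then $f_y=2y$ with $2\ne0$. So $y$ lies in the ideal, hence so does $x^3-x$. As $f_x=1-3x^2$, we get $x(1-3x^2)+3(x^3-x)=-2x$, hence $x$, hence $1$.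

If $c=1$ and $\operatorname{char}k=2$, then $f_y=x$ lies in the ideal. Then $f$ gives $y^2$, and $f_x=y-3x^2+1$ gives $y+1$. Finally $y^2-(y+1)(y-1)=1$.

**The ideal $I=(x,y)$.** Since $y\cdot y=x^3-x-cxy$, the ideal $I$ consists of the $a+by$ with $a(0)=0$, and $\dim A/I=1$. Let $I_{\le n}=I\cap A_{\le n}$. Its basis is the monomial basis of $A_{\le n}$ without $1$, so $\dim I_{\le n}=n-1$ for $n\ge1$. Write $I\cdot I$ for the product ideal. From $y^2=x(x^2-1-cy)$ we get $I\cdot I\subseteq(x)$, and $x=x^3-y^2-cxy\in I\cdot I$. So $I\cdot I=(x)$; hence $I$ is invertible and $I^{\otimes2}\cong A$.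

The ideal $I$ is not principal. If $I=(h)$, then $1=\dim A/hA=\deg N(h)=\operatorname{ord}h$, where the middle equality comes from the Smith normal form of multiplication by $h$ over $k[x]$; but $1$ is not an order. Therefore
$$I^{\otimes j}\cong A\iff j\text{ is even}.\tag{1}$$

**An isomorphism $I\oplus I\cong A\oplus A$ with control of orders.** Note that $(y/x)I\subseteq A$, because $(y/x)x=y$ and $(y/x)y=x^2-1-cy$. Put
$$\alpha=\begin{pmatrix}x&y/x\\ y/x+c&1\end{pmatrix},\qquad \beta=\begin{pmatrix}x&-y\\ -(y+cx)&x^2\end{pmatrix}.$$
Then $\alpha$ maps $I\oplus I$ into $A\oplus A$, and $\beta$ maps $A\oplus A$ into $I\oplus I$. Using $y^2+cxy=x^3-x$, the diagonal entries of $\alpha\beta$ are both $x^2-(y^2+cxy)/x=x^2-(x^2-1)=1$. The off-diagonal entries are $-xy+(y/x)x^2=0$ and $(y/x+c)x-(y+cx)=0$. So $\alpha\beta=1$ as matrices over the fraction field, hence $\beta\alpha=1$ too, and $\alpha:I\oplus I\to A\oplus A$ is an isomorphism with inverse $\beta$. The entries of $\alpha$ have order at most $2$ (recall $\operatorname{ord}(y/x)=1$) and those of $\beta$ have order at most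 $4$. So
$$\alpha(I_{\le n}\oplus I_{\le n})\subseteq A_{\le n+2}\oplus A_{\le n+2},\qquad \beta(A_{\le n}\oplus A_{\le n})\subseteq I_{\le n+4}\oplus I_{\le n+4}.\tag{2}$$

**Reduction modulo an ideal fails.** The first idea is to make $A$ and $I$ finite-dimensional by dividing: compare $A/\mathfrak a$ and $I/\mathfrak aI$ for a nonzero ideal $\mathfrak a$. This fails completely, since the two modules are isomorphic. The next lemma gives the exact statement, and we shall need it in a positive role later.

**Lemma 1.** Let $A$ be any commutative $k$-algebra, $J$ an invertible $A$-module (finitely generated projective of rank one) and $Y$ a finite-dimensional $A$-module. Then $J\otimes_AY\cong Y$ and $\dim_k\operatorname{Hom}_A(J,Y)=\dim_kY$.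

*Proof.* The ring $R=A/\operatorname{ann}Y$ embeds in $\operatorname{End}_k(Y)$, so it is finite-dimensional, hence artinian, hence a finite product of local rings. Over each factor the invertible module $J\otimes_AR$ is free of rank one, so $J\otimes_AR\cong R$. Therefore $J\otimes_AY\cong(J\otimes_AR)\otimes_RY\cong Y$ and $\operatorname{Hom}_A(J,Y)=\operatorname{Hom}_R(J\otimes_AR,Y)\cong Y$. $\square$

Finite-dimensional $A$-modules do not see the class of $I$ at all. We must cut $A$ and $I$ down in another way: not by quotients, but by subspaces of bounded order.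

## 4. Kronecker modules cut out of $A$-modules, and a functor back

In this section $A$ is any commutative finitely generated $k$-algebra with two chosen elements $x,y$. When orders are mentioned, $A$ is the ring of Section 3.

For an $A$-module $Y$ let $G(Y)=(Y,Y;1,x,y)$, a possibly infinite-dimensional $K$-module. For a $K$-module $V$ let
$$S(V)=(A\otimes_kV_2)\big/\big\langle x\otimes ev-1\otimes\xi v,\ \ y\otimes ev-1\otimes\eta v\ :\ v\in V_1\big\rangle,$$
and write $[w]$ for the class of $1\otimes w$. So $S(V)$ is generated by the symbols $[w]$, $k$-linear in $w\in V_2$, with relations $[\xi v]=x[ev]$ and $[\eta v]=y[ev]$.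

**Adjunction.** An $A$-map $S(V)\to Y$ is a linear map $g:V_2\to Y$ with $g\xi=x\,ge$ and $g\eta=y\,ge$. A homomorphism $V\to G(Y)$ is a pair $(f,g)$ with $ge=f$, $g\xi=xf$, $g\eta=yf$; here $f=ge$ is determined by $g$, and the remaining conditions are the same. So
$$\operatorname{Hom}_A(S(V),Y)\cong\operatorname{Hom}_K(V,G(Y))\quad\text{naturally}.\tag{3}$$

**Right exactness.** $S(V)$ is the cokernel of a map $(A\otimes V_1)^2\to A\otimes V_2$ natural in $V$. Both sides are exact functors of $V$, and cokernels are right exact, so $S$ is right exact. It sends $\operatorname{mod}K$ to finitely generated $A$-modules.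

For small examples: $S((0,k))=A$ and $S((k,0))=0$. For $T'=(k,k;1,0,0)$ we have one generator $[w]$ with $x[w]=y[w]=0$, so $S(T')=A/(x,y)$. For $T=(k,k;0,0,1)$ with basis vector $v$ of $T_1$, the generator is $[\eta v]=y[ev]=0$, so
$$S(T)=0.\tag{4}$$

**Truncations.** For $j\ge0$ let $D_j=(A_{\le j},A_{\le j+3};1,x,y)$, a submodule of $G(A)$. It makes sense because $1,x,y$ raise the order by $0,2,3$. For $j\ge 1$ its dimension vector is $(j,j+3)$. Moreover
$$D_j/D_{j-1}\cong T\qquad(j\ge2).\tag{5}$$
Indeed both components are one-dimensional. Multiplication by $y$ raises the order by exactly $3$, so it induces an isomorphism $A_{\le j}/A_{\le j-1}\to A_{\le j+3}/A_{\le j+2}$. Multiplication by $1$ and by $x$ sends $A_{\le j}$ into $A_{\le j+2}$, so it induces $0$.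

**Lemma 2.** For $b\ge2$ the map $S(D_b)\to A$, $[h]\mapsto h$, is an isomorphism.

*Proof.* The map corresponds to the inclusion $D_b\subset G(A)$ under (3). In $S(D_b)$ we have $[xh]=x[h]$ and $[yh]=y[h]$ for $h\in A_{\le b}$. We show $[h]=h[1]$ for all $h\in A_{\le b+3}$ by induction on $\operatorname{ord}h$. By linearity it suffices to treat one element of each order $n\le b+3$, since the others differ from a multiple of it by elements of smaller order. Order $0$ is clear. For the orders $2,3$: $[x]=x[1]$ and $[y]=y[1]$. For order $4$: $[x\cdot x]=x[x]=x^2[1]$, where $x\in A_{\le b}$ because $b\ge2$. For $5\le n\le b+3$ choose $h'$ with $\operatorname{ord}h'=n-3\in[2,b]$; then $[yh']=y[h']=yh'[1]$ by induction. So $S(D_b)=A[1]$, and it maps to $A$ by $a[1]\mapsto a$, which is injective and surjective. $\square$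

So the truncation $D_b$ is finite-dimensional and still remembers $A$ completely, class included. We only used that $x,y$ have orders $2,3$ and that there is an element of every order $\ge2$; this will matter in Section 8.

**Truncations of equal size are not comparable.** The next idea is to compare $D_7$ with the truncation of $I$ of the same dimension vector $(7,10)$, which is $L'=(I_{\le8},I_{\le11};1,x,y)$. This fails already for the Hom-order, and it fails for squares as well, because $[D_7,D_7]\ge1$ but $[D_7,L']=0$. To see the last claim, compose a homomorphism $D_7\to L'$ with the inclusion $L'\subset G(I)$. By (3) and Lemma 2 we get an $A$-map $A\to I$, so both components are multiplication by some $t\in I$. Choosing $h$ of order $7$, the condition $ht\in I_{\le8}$ forces $t=0$ or $\operatorname{ord}t\le1$, and $I_{\le1}=0$. The reason is visible in (2): $\alpha$ and its inverse both raise the order. An isomorphism $I\oplus I\cong A\oplus A$ does not give isomorphic truncations.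

The remedy is to give the truncation of $I$ less room, so that $\alpha$ fits, and to fill up the dimension with copies of $T$. By (5) these are what the quotients of truncations consist of, and by (4) they are invisible to $S$.

## 5. The pair $M,N$ and the degeneration of its square

Suppose we truncate $I$ at level $n$, that is, use $(I_{\le n},I_{\le n+3};1,x,y)$. By (2), $\alpha$ carries its square into $D_{n+2}^2$, and the image contains $D_{n-4}^2$ because $\beta$ carries $D_{n-4}^2$ back. The layers between $D_{n-4}$ and $D_{n+2}$ are copies of $T$ as soon as $n-4\ge1$, by (5). This suggests $n=5$. Put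
$$L=(I_{\le5},I_{\le8};1,x,y)\subset G(I),\qquad M=D_7,\qquad N=L\oplus T^3.$$
The dimension vectors are $(7,10)$ for $M$ and $(4+3,7+3)=(7,10)$ for $N$.

**Proposition 3.** $M^2\le_{\rm deg}N^2$. Hence $M\le_{\rm Hom}N$.

*Proof.* **Step 1: a submodule.** We embed $L^2$ in $M^2$. By (2), $\alpha$ maps $I_{\le5}^{\oplus2}$ into $A_{\le7}^{\oplus2}$ and $I_{\le8}^{\oplus2}$ into $A_{\le10}^{\oplus2}$. It commutes with $1,x,y$, so it is an injective $K$-homomorphism $L^2\to D_7^2$. Let $Q=D_7^2/\alpha(L^2)$. Its dimension vector is $(14-8,20-14)=(6,6)$.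

**Step 2: a filtration of $Q$.** We want to see that $Q$ is built from $T$. By (2), $\beta$ maps $A_{\le1}^{\oplus2}$ into $I_{\le5}^{\oplus2}$ and $A_{\le4}^{\oplus2}$ into $I_{\le8}^{\oplus2}$, so $\beta(D_1^2)\subseteq L^2$ and thus $D_1^2\subseteq\alpha(L^2)$. Let $F_j=\alpha(L^2)+D_j^2$ for $1\le j\le7$. Then $F_1=\alpha(L^2)$ and $F_7=D_7^2$, so $Q$ is filtered with factors $F_j/F_{j-1}$, $2\le j\le7$.

**Step 3: the factors.** We show that each factor is a power of $T$. The factor $F_j/F_{j-1}$ is a quotient of $D_j^2/D_{j-1}^2\cong T^2$. So $e=\xi=0$ and $\eta$ is surjective on it, and its dimension vector $(a_j,b_j)$ satisfies $b_j\le a_j$. Since $\sum_ja_j=6=\sum_jb_j$, we have $a_j=b_j$ for all $j$. So $\eta$ is bijective on each factor, and $F_j/F_{j-1}\cong T^{a_j}$.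

**Step 4: conclusion.** By fact (b), $Q\le_{\rm deg}\bigoplus_jT^{a_j}=T^6$. The sequence $0\to L^2\to M^2\to Q\to0$ and fact (a) give
$$M^2\le_{\rm deg}L^2\oplus Q\le_{\rm deg}L^2\oplus T^6=N^2.$$
Then $M^2\le_{\rm Hom}N^2$ by (c), and $M\le_{\rm Hom}N$ by (d). $\square$

It remains to show that $M\not\le_{\rm vdeg}N$. No inequality between dimensions of Hom-spaces in $\operatorname{mod}K$ can do this, since all of them hold. We need an invariant of another kind, and $S$ provides it: we shall find $S(M)\cong A$ and $S(N)\cong I$.

## 6. A splitting criterion for virtual degeneration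

Suppose $M\le_{\rm vdeg}N$, and apply a right exact functor $S$ to the corresponding exact sequence. One expects to lose exactness on the left. The point is that if $SM$ and $SN$ cannot be told apart by finite-dimensional modules, then nothing is lost and the sequence even splits. Here the blindness found in Lemma 1 becomes the hypothesis we want.

Let $A$ be a commutative finitely generated $k$-algebra. It is noetherian, and $\dim_kA/\mathfrak m<\infty$ for each maximal ideal $\mathfrak m$; "f.g." means finitely generated over $A$.

**Lemma 4.** Let $u:U\to V$ be a map of f.g. $A$-modules such that $\operatorname{Hom}_A(V,Y)\to\operatorname{Hom}_A(U,Y)$ is surjective for every finite-dimensional $A$-module $Y$. Then $u$ is a split monomorphism.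

If $U$ is finite-dimensional, this is immediate: take $Y=U$ and lift $\operatorname{id}_U$. In our application $U$ is not finite-dimensional, and we must approximate it.

*Proof.* **Step 1: a splitting in the completion.** Fix a maximal ideal $\mathfrak m$; we construct a left inverse of $u$ after $\mathfrak m$-adic completion. For $n\ge1$ put $Y_n=U/\mathfrak m^nU$. It is finite-dimensional, since each $\mathfrak m^iU/\mathfrak m^{i+1}U$ is f.g. over $A/\mathfrak m$. Let $\pi_n:U\to Y_n$ be the projection and
$$E_n=\{g\in\operatorname{Hom}_A(V,Y_n):gu=\pi_n\}.$$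
By hypothesis $E_n$ is nonempty. It is an affine subspace of the finite-dimensional vector space $\operatorname{Hom}_A(V,Y_n)$. Composition with $Y_{n+1}\to Y_n$ gives affine maps $E_{n+1}\to E_n$. For fixed $n$ the images of the $E_m$ ($m\ge n$) in $E_n$ form a decreasing sequence of nonempty affine subspaces, so they stabilize; call the stable image $E_n^\infty$. The map $E_{n+1}^\infty\to E_n^\infty$ is surjective, because for large $m$ both are images of $E_m$. So we can choose a compatible sequence $g_n\in E_n$. It defines a map $g:V\to\varprojlim Y_n=\hat U$ such that $gu$ is the canonical map $U\to\hat U$. Let $\hat A$ be the $\mathfrak m$-adic completion; then $\hat U=\hat A\otimes_AU$ and $\hat V=\hat A\otimes_AV$. Extending $g$ to an $\hat A$-linear map $\hat g:\hat V\to\hat U$, we get $\hat g\hat u=\operatorname{id}$ for $\hat u=\hat A\otimes u$, since both sides agree on the image of $U$.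

**Step 2: from the completions back to $A$.** We show that a splitting exists over $A$ because the obstruction module vanishes. Let $D$ be the cokernel of $u^*:\operatorname{Hom}_A(V,U)\to\operatorname{Hom}_A(U,U)$, a f.g. $A$-module. Since $\hat A$ is flat over $A$ and $U,V$ are finitely presented, $\hat A\otimes u^*$ is identified with $\hat u^*:\operatorname{Hom}_{\hat A}(\hat V,\hat U)\to\operatorname{Hom}_{\hat A}(\hat U,\hat U)$. This is surjective, since $\varphi=(\varphi\hat g)\hat u$ for each $\varphi$. So $0=\hat A\otimes_AD=\hat A\otimes_{A_{\mathfrak m}}D_{\mathfrak m}$. As $\hat A$ is faithfully flat over $A_{\mathfrak m}$, $D_{\mathfrak m}=0$. Here $\mathfrak m$ was arbitrary, so $D=0$, and $\operatorname{id}_U=gu$ for some $g\in\operatorname{Hom}_A(V,U)$. $\square$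

**Proposition 5.** Let $\Gamma$ be a finite-dimensional $k$-algebra and $S:\operatorname{mod}\Gamma\to\{\text{f.g. }A\text{-modules}\}$ a right exact $k$-linear functor. Let $M,N\in\operatorname{mod}\Gamma$ with $\dim_k\operatorname{Hom}_A(SM,Y)=\dim_k\operatorname{Hom}_A(SN,Y)$ for all finite-dimensional $A$-modules $Y$. If $M\le_{\rm vdeg}N$, then $SM\oplus E\cong SN\oplus E$ for some f.g. $A$-module $E$.

*Proof.* By definition there is an exact sequence $0\to X\to V\to W\to0$ with $V=X\oplus M\oplus Z$ and $W=N\oplus Z$. Applying $S$ gives an exact sequence $SX\to SV\to SW\to0$. For finite-dimensional $Y$ the sequence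
$$0\to\operatorname{Hom}_A(SW,Y)\to\operatorname{Hom}_A(SV,Y)\to\operatorname{Hom}_A(SX,Y)$$
is exact with finite-dimensional terms. The hypothesis and additivity give
$$\dim\operatorname{Hom}_A(SV,Y)=\dim\operatorname{Hom}_A(SX,Y)+\dim\operatorname{Hom}_A(SN,Y)+\dim\operatorname{Hom}_A(SZ,Y),$$
and the right side is $\dim\operatorname{Hom}_A(SX,Y)+\dim\operatorname{Hom}_A(SW,Y)$. So the image of the last map has dimension $\dim\operatorname{Hom}_A(SX,Y)$, and the map is surjective. By Lemma 4, $SX\to SV$ is a split monomorphism, with cokernel $SW$. Thus $SV\cong SX\oplus SW$, that is,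
$$SX\oplus SM\oplus SZ\cong SX\oplus SN\oplus SZ.$$
Take $E=SX\oplus SZ$. $\square$

Such stable isomorphisms are still detected by the determinant.

**Lemma 6.** Let $A$ be a Dedekind domain, $I$ an invertible ideal, $a\ge0$, $j\ge1$, and $E$ a f.g. module with $A^{a+j}\oplus E\cong I^{\oplus j}\oplus A^a\oplus E$. Then $I^{\otimes j}\cong A$.

*Proof.* Divide both sides by their torsion submodules. This replaces $E$ by a f.g. torsion-free, hence projective, module $F$ of some rank $r$, and $A^{a+j}\oplus F\cong I^{\oplus j}\oplus A^a\oplus F$. Taking top exterior powers, $\Lambda^rF\cong I^{\otimes j}\otimes\Lambda^rF$. As $\Lambda^rF$ is invertible, it can be cancelled. $\square$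

## 7. The value $S(L)\cong I$ and the proof of Theorem A

**Lemma 7.** The map $S(L)\to I$, $[h]\mapsto h$, is an isomorphism.

*Proof.* **Step 1: two generators.** We show that $X=[x]$ and $Y=[y]$ generate $S(L)$. The space $I_{\le5}$ has basis $x,y,x^2,xy$, and $I_{\le8}$ has basis $x,y,x^2,xy,x^3,x^2y,x^4$. The relations are $[xh]=x[h]$ and $[yh]=y[h]$ for $h\in I_{\le5}$. Hence
$$[x^2]=xX,\quad[xy]=yX=xY,\quad[x^3]=x[x^2]=x^2X,\quad[x^2y]=y[x^2].$$
From $y\cdot xy=x^4-x^2-cx^2y$ and $[y\cdot xy]=y[xy]$ we get $[x^4]=y[xy]+[x^2]+c[x^2y]$. So all generators of $S(L)$ lie in $AX+AY$.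

**Step 2: two relations.** We record the relations between $X$ and $Y$. One is $yX=xY$. The other is
$$yY=[y^2]=[x^3-x-cxy]=x^2X-X-cyX=(x^2-1-cy)X.$$
So with $\rho_1=(y,-x)$ and $\rho_2=(x^2-1-cy,-y)$ there are surjections
$$A^2/(\rho_1,\rho_2)\to S(L)\to I,\qquad(a,b)\mapsto aX+bY\mapsto ax+by.$$

**Step 3: no further relations.** It suffices to show that the composite is injective, for then both maps are isomorphisms. Let $ax+by=0$. Modulo $\rho_1,\rho_2$ we may change $a$ by any element of the ideal $(y,x^2-1-cy)=(y,x^2-1)$. Since $A/(y,x^2-1)=k[x]/(x^3-x,x^2-1)=k[x]/(x^2-1)$, we may assume $a=a_0+a_1x$ with $a_0,a_1\in k$. The relation $ax+by=0$ still holds, because $\rho_1$ and $\rho_2$ satisfy it. Now $ax=-by\in yA$, and $A/yA=k[x]/(x^3-x)$, so $a_0x+a_1x^2=0$ in $k[x]/(x^3-x)$. Hence $a_0=a_1=0$, so $a=0$, then $by=0$ and $b=0$. $\square$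

*Proof of Theorem A.* By Lemma 2, Lemma 7 and (4),
$$S(M)\cong A,\qquad S(N)\cong S(L)\oplus S(T)^3\cong I.$$
By Lemma 1, $\dim\operatorname{Hom}_A(I,Y)=\dim Y=\dim\operatorname{Hom}_A(A,Y)$ for all finite-dimensional $Y$. So $M^j$ and $N^j$ satisfy the hypothesis of Proposition 5 for every $j\ge1$. If $M^j\le_{\rm vdeg}N^j$, the proposition gives $A^j\oplus E\cong I^{\oplus j}\oplus E$ with $E$ f.g. Lemma 6 with $a=0$ gives $I^{\otimes j}\cong A$, and $j$ is even by (1). Conversely, if $j$ is even, adding $j/2$ copies of the degeneration in Proposition 3 gives $M^j\le_{\rm deg}N^j$, which implies $M^j\le_{\rm vdeg}N^j$. With $j=1$: $M\le_{\rm Hom}N$ by Proposition 3, but $M\not\le_{\rm vdeg}N$. $\blacksquare$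

## 8. Points of infinite order: a doubling inequality and the proof of Theorem B

If we replace $I$ by an ideal whose class has infinite order, the second half of the argument improves: Lemma 6 forbids every exponent $j$. But the first half collapses. We obtained $M\le_{\rm Hom}N$ by dividing $M^2\le_{\rm deg}N^2$ by $2$, and now no power is available to divide. The way out is a doubling inequality that does not close up but relates $P$ to $2P$, with the new term carrying weight $\tfrac12$. Iterating, the term for $2^mP$ carries weight $2^{-m}$ while its size is bounded below only by a linear function of $m$. So it disappears in the limit.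

**Setting.** Let $C$ be given by a Weierstrass equation with origin $o$ (the point at infinity), and let $A=\Gamma(C\setminus o,\mathcal O)$. This is a Dedekind domain, generated over $k$ by $x,y$. Let $\operatorname{ord}$ be the pole order at $o$, so $\operatorname{ord}x=2$, $\operatorname{ord}y=3$. With this $A$, $x$, $y$, $\operatorname{ord}$ we use $S$, $A_{\le n}=H^0(\mathcal O(no))$ and $D_b=(A_{\le b},A_{\le b+3};1,x,y)$ as before. We recall the following textbook facts.

- A line bundle of degree $d\ge1$ on $C$ has $H^1=0$ and $\dim H^0=d$. In particular $\dim A_{\le n}=n$ for $n\ge1$, $A_{\le0}=A_{\le 1}=k$, $H^0(\mathcal O(3o))=\langle1,x,y\rangle$, and there are elements of $A$ of every order in $\{0,2,3,4,\dots\}$ and of no other order.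
- A line bundle $\mathcal L$ of degree $\ge2$ is globally generated. This may be checked over an algebraic closure of $k$, by faithful flatness; there $H^1(\mathcal L(-q))=0$ for each point $q$, so $H^0(\mathcal L)$ maps onto the fibre at $q$.
- Put $\mathcal L_P=\mathcal O(o-P)$ for $P\in C(k)$. Then $\mathcal L_o=\mathcal O$ and $\mathcal L_P\otimes\mathcal L_Q\cong\mathcal L_{P+Q}$, where $P+Q$ is the sum in the group $C(k)$. The divisor $jP-jo$ is principal if and only if $jP=0$ in $C(k)$.
- The curve $C\setminus o$ is affine, so $\Gamma(C\setminus o,-)$ is exact on coherent sheaves.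

Because of the first fact, (5) and Lemma 2 hold for the present $A$, since their proofs used only orders: $D_b/D_{b-1}\cong T$ and $S(D_b)\cong A$ via $[h]\mapsto h$, for $b\ge2$. We regard $\mathcal O(D)$ as a sheaf of rational functions, so that $\mathcal O(D)\mathcal O(D')=\mathcal O(D+D')$, and we write $\mathcal L(a)=\mathcal L\otimes\mathcal O(ao)$.

For a coherent sheaf $\mathcal F$ put
$$\Psi(\mathcal F)=\big(H^0(\mathcal F),H^0(\mathcal F(3o));1,x,y\big).$$
Then $\Psi(\mathcal O(bo))=D_b$, and $\Psi(\mathcal L)$ has dimension vector $(d,d+3)$ if $\mathcal L$ is a line bundle of degree $d\ge1$. The functor $\Psi$ is exact on short exact sequences whose left term is a torsion sheaf or a direct sum of line bundles of degree $\ge1$, since then $H^1$ of the left term and of its twist by $3o$ vanish. As sections of $\mathcal O(3o)$, the functions $1$ and $x$ vanish at $o$ and $y$ does not. So $\Psi(k(o))\cong T$, where $k(o)$ is the skyscraper sheaf at $o$.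

Put
$$M_P=D_7\oplus D_6^3,\qquad N_P=\Psi(\mathcal L_P(5))\oplus D_5^3\oplus T^5.$$
The dimension vectors are $(7+18,10+27)=(25,37)$ and $(5+15+5,8+24+5)=(25,37)$.

*Proof of Theorem B.* In Steps 1–3 we fix $X\in\operatorname{mod}K$ and put $\tau=[T,X]$ and
$$g_a(P)=[\Psi(\mathcal L_P(a)),X]-a\tau\qquad(a\ge1).$$
For $P=o$ we write $g_a(0)=[D_a,X]-a\tau$. The correction $-a\tau$ removes the growth caused by adding copies of $T$.

**Step 1: the doubling inequality.** We prove
$$g_{a+2}(0)+g_{a+3}(2P)\le2g_a(P)\qquad(a\ge1,\ P\in C(k)).\tag{6}$$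
The line bundle $\mathcal N=\mathcal L_P^{-1}(2)$ has degree $2$, so it is generated by a basis $p,q$ of $H^0(\mathcal N)$. The kernel of $(p,q):\mathcal O^2\to\mathcal N$ is $\mathcal N^{-1}$, embedded by $s\mapsto(qs,-ps)$: locally $p,q$ generate the unit ideal, and the Koszul complex is exact. Tensor $0\to\mathcal N^{-1}\to\mathcal O^2\to\mathcal N\to0$ with $\mathcal L_P(3)$ to get
$$0\to\mathcal L_P^{2}(1)\to\mathcal L_P(3)^2\xrightarrow{(p,q)}\mathcal O(5o)\to0.$$
The left term has degree $1$, so its $H^1$ vanishes. Hence $(r,s)\mapsto pr+qs$ maps $H^0(\mathcal L_P(3))^2$ onto $H^0(\mathcal O(5o))$. Choose $r,s$ with $pr+qs=1$, where the constant function $1$, as a section of $\mathcal O(5o)$, has divisor $5o$. Now consider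
$$\begin{pmatrix}p&q\\-s&r\end{pmatrix}:\ \mathcal L_P(a)^2\longrightarrow\mathcal O((a+2)o)\oplus\mathcal L_P^{2}(a+3).$$
Its determinant is $pr+qs$, with divisor $5o$. So the map is injective, it is an isomorphism outside $o$, and its cokernel $\mathcal Q$ is supported at $o$ and has length $5$. As $o$ is a rational point, $\mathcal Q$ is filtered by five copies of $k(o)$. The left term is a sum of line bundles of degree $a\ge1$, so applying $\Psi$ gives an exact sequence
$$0\to\Psi(\mathcal L_P(a))^2\to D_{a+2}\oplus\Psi(\mathcal L_P^{2}(a+3))\to\Psi(\mathcal Q)\to0,$$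
and $\Psi(\mathcal Q)$ is filtered by five copies of $T$. Since $\mathcal L_P^{2}\cong\mathcal L_{2P}$, fact (a) gives
$$[D_{a+2},X]+[\Psi(\mathcal L_{2P}(a+3)),X]\le2[\Psi(\mathcal L_P(a)),X]+5\tau.$$
Subtracting $(2a+5)\tau=(a+2)\tau+(a+3)\tau$ from both sides we obtain (6).

**Step 2: how fast $g_b(0)$ can decrease.** Iterating (6) will produce the values $g_b(0)$ for large $b$, and we need to bound them below by values for small $b$. For $b\ge2$ put
$$\Phi_b=g_{b-1}(0)-g_b(0)=\tau+[D_{b-1},X]-[D_b,X].$$
We claim
$$\Phi_b\le\Phi_{b'}\qquad\text{whenever } b'\ge2,\ b\ge b'+2.\tag{7}$$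
Let $C_b$ be the cokernel of the restriction map $\operatorname{Hom}(D_b,X)\to\operatorname{Hom}(D_{b-1},X)$. The kernel of the restriction is $\operatorname{Hom}(D_b/D_{b-1},X)\cong\operatorname{Hom}(T,X)$, so $\dim C_b=[D_{b-1},X]-([D_b,X]-\tau)=\Phi_b$. Choose $f\in A$ of order $b-b'\ge2$. Multiplication by $f$ maps $D_{b'-1}$ into $D_{b-1}$ and $D_{b'}$ into $D_b$. So $\varphi\mapsto\varphi\circ f$ induces a linear map $C_b\to C_{b'}$, well defined because if $\varphi$ extends to $D_b$ then $\varphi\circ f$ extends to $D_{b'}$. It suffices to show that it is injective. Since multiplication by $f$ raises the order by exactly $b-b'$,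
$$D_b=D_{b-1}+fD_{b'},\qquad D_{b-1}\cap fD_{b'}=fD_{b'-1}.$$
The first equality holds because $D_{b-1}$ has codimension one in $D_b$ in each component, and $fD_{b'}$ contains elements of the top orders $b$ and $b+3$. Suppose $\varphi\circ f:D_{b'-1}\to X$ extends to $\psi:D_{b'}\to X$. Then $\varphi$ on $D_{b-1}$ and $fh\mapsto\psi(h)$ on $fD_{b'}$ agree on $fD_{b'-1}$. So they glue to a homomorphism $D_b\to X$ extending $\varphi$, and the class of $\varphi$ in $C_b$ is zero. This proves (7).

**Step 3: $M_P\le_{\rm Hom}N_P$.** We iterate (6) and pass to the limit. Writing (6) as $g_a(P)\ge\tfrac12g_{a+2}(0)+\tfrac12g_{a+3}(2P)$ and applying it again to $g_{a+3}(2P)$, and so on, we get for all $m\ge1$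
$$g_a(P)\ge\sum_{j=0}^{m-1}2^{-j-1}g_{a+3j+2}(0)+2^{-m}g_{a+3m}(2^mP).$$
Since dimensions are nonnegative, $2^{-m}g_{a+3m}(2^mP)\ge-2^{-m}(a+3m)\tau$, which tends to $0$. By the definition of $\Phi_b$ and by (7) with $b'=a+1\ge2$ and $b\ge a+3$,
$$g_{a+2+3j}(0)=g_{a+2}(0)-\sum_{b=a+3}^{a+2+3j}\Phi_b\ \ge\ g_{a+2}(0)-3j\,\Phi_{a+1}.$$
As $\sum_{j\ge0}2^{-j-1}=1$ and $\sum_{j\ge0}j\,2^{-j-1}=1$, letting $m\to\infty$ gives
$$g_a(P)\ge g_{a+2}(0)-3\Phi_{a+1}.$$
We insert the definitions: the left side is $[\Psi(\mathcal L_P(a)),X]-a\tau$, and the right side is $[D_{a+2},X]-(a+2)\tau-3\tau-3[D_a,X]+3[D_{a+1},X]$. So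
$$[D_{a+2},X]+3[D_{a+1},X]\le[\Psi(\mathcal L_P(a)),X]+3[D_a,X]+5[T,X].$$
For $a=5$ this says $[M_P,X]\le[N_P,X]$. Since $X$ was arbitrary and the dimensions agree, $M_P\le_{\rm Hom}N_P$.

**Step 4: the values of $S$.** We compute $S(M_P)$ and $S(N_P)$ in order to apply Proposition 5. Let $J_P=\Gamma(C\setminus o,\mathcal L_P)$. If $P\ne o$, it is the ideal $I_P\subset A$ of $P$; if $P=o$, it is $A$. We know $S(D_b)\cong A$ for $b\ge2$ and $S(T)=0$. It remains to show $S(\Psi(\mathcal L_P(5)))\cong J_P$.

As in Step 1, now with the degree $2$ bundle $\mathcal L_P(2)$ in place of $\mathcal N$ and after tensoring with $\mathcal O(3o)$, there is an exact sequence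
$$0\to\mathcal L_P^{-1}(1)\to\mathcal O(3o)^2\to\mathcal L_P(5)\to0.\tag{8}$$
The left term has degree $1$, so $\Psi$ is exact on (8): $0\to\Psi(\mathcal L_P^{-1}(1))\to D_3^2\to\Psi(\mathcal L_P(5))\to0$. Applying the right exact functor $S$ and $S(D_3)\cong A$, we see that $S(\Psi(\mathcal L_P(5)))$ is the cokernel of $S(\Psi(\mathcal L_P^{-1}(1)))\to A^2$. On the other hand, restricting (8) to the affine curve $C\setminus o$ gives an exact sequence
$$0\to J'\to A^2\to J_P\to0,\qquad J'=\Gamma(C\setminus o,\mathcal L_P^{-1}).$$
Since $S(V)$ is generated by the classes of elements of $V_2$, the image of $S(\Psi(\mathcal L_P^{-1}(1)))$ in $A^2$ is the submodule of $J'$ generated by $H^0(\mathcal L_P^{-1}(4))$. The bundle $\mathcal L_P^{-1}(4)$ has degree $4$, so it is globally generated; as $C\setminus o$ is affine, its global sections generate the whole module $J'$. Hence $S(\Psi(\mathcal L_P(5)))\cong A^2/J'\cong J_P$, and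
$$S(M_P)\cong A^4,\qquad S(N_P)\cong J_P\oplus A^3.$$

**Step 5: no virtual degeneration unless $jP=0$.** By Lemma 1, $\dim\operatorname{Hom}_A(J_P,Y)=\dim Y$ for finite-dimensional $Y$, so Proposition 5 applies to $M_P^j$ and $N_P^j$. If $M_P^j\le_{\rm vdeg}N_P^j$, it gives
$$A^{4j}\oplus E\cong J_P^{\oplus j}\oplus A^{3j}\oplus E$$
with $E$ f.g., and Lemma 6 with $a=3j$ gives $J_P^{\otimes j}\cong A$. If $P=o$, there is nothing to show. If $P\ne o$, then the $j$-th power of the ideal $I_P$ is principal, generated by some $h\in A$. The divisor of $h$ on $C\setminus o$ is $jP$, and since the degree is zero, $\operatorname{div}h=jP-jo$. Hence $jP=0$ in $C(k)$.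

**Step 6: the example.** On $y^2=x^3-2$ over $\mathbb Q$ the point $P=(3,5)$ lies on the curve, as $27-2=25$. The tangent at $P$ has slope $3\cdot9/(2\cdot5)=27/10$, so $x(2P)=(27/10)^2-6=129/100\notin\mathbb Z$. By the Nagell–Lutz theorem a torsion point other than $o$ on this curve has integral coordinates. So $2P$, and hence $P$, has infinite order. It keeps infinite order over every field $k$ of characteristic $0$, because $C(\mathbb Q)\subseteq C(k)$. $\blacksquare$

## 9. Transport along a bimodule: the proof of Theorem C

Let $B$ and $E=B\otimes_K-$ be as in Theorem C. Since $B$ is projective as a right $K$-module, $E$ is exact. Therefore $\dim_kE(V)=\dim V_1\cdot\dim E(S_1)+\dim V_2\cdot\dim E(S_2)$ depends only on the dimension vector of $V$, where $S_1,S_2$ are the simple $K$-modules. So $E(M)$ and $E(N)$ have equal dimension, and so do $E(M_P)$ and $E(N_P)$.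

**Step 1: the positive statements of Theorem A.** We carry the degenerations over. An exact additive functor maps Riedtmann sequences to Riedtmann sequences. So $E(M)^2\le_{\rm deg}E(N)^2$, hence $E(M)\le_{\rm Hom}E(N)$ by (c) and (d), and $E(M)^j\le_{\rm deg}E(N)^j$ for $j$ even.

**Step 2: the Hom-order of Theorem B.** Here no degeneration is available, so we use adjunction. The functor $E$ has the right adjoint $E^R=\operatorname{Hom}_\Lambda(B,-):\operatorname{mod}\Lambda\to\operatorname{mod}K$. For $X\in\operatorname{mod}\Lambda$,
$$[E(M_P),X]=[M_P,E^RX]\le[N_P,E^RX]=[E(N_P),X].$$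
So $E(M_P)\le_{\rm Hom}E(N_P)$.

**Step 3: a left adjoint.** To apply Proposition 5 over $\Lambda$ we need a right exact functor on $\operatorname{mod}\Lambda$ that recovers $S$. Let $B^*=\operatorname{Hom}_{K^{op}}(B,K)$, a finite-dimensional $K$-$\Lambda$-bimodule with $(\kappa\varphi)(b)=\kappa\varphi(b)$ and $(\varphi\lambda)(b)=\varphi(\lambda b)$. The natural $\Lambda$-linear map
$$B\otimes_KV\to\operatorname{Hom}_K(B^*,V),\qquad b\otimes v\mapsto(\varphi\mapsto\varphi(b)v),$$
is an isomorphism when $B_K=K$, hence whenever $B_K$ is f.g. projective. So $E\cong\operatorname{Hom}_K(B^*,-)$ has the left adjoint $E^L=B^*\otimes_\Lambda-:\operatorname{mod}\Lambda\to\operatorname{mod}K$, which is right exact. As $E$ is fully faithful, we have for $V,W\in\operatorname{mod}K$, naturally,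
$$\operatorname{Hom}_K(E^LE(V),W)\cong\operatorname{Hom}_\Lambda(E(V),E(W))\cong\operatorname{Hom}_K(V,W),$$
so $E^LE(V)\cong V$ by Yoneda's lemma.

**Step 4: the negative statements.** We repeat the obstruction argument over $\Lambda$. The functor $S'=S\circ E^L$ from $\operatorname{mod}\Lambda$ to f.g. $A$-modules is right exact and $k$-linear, and $S'(E(V))\cong S(V)$. So $S'(E(M))\cong A$ and $S'(E(N))\cong I$ in the setting of Theorem A, while $S'(E(M_P))\cong A^4$ and $S'(E(N_P))\cong J_P\oplus A^3$ in that of Theorem B. The hypothesis of Proposition 5, with $\Gamma=\Lambda$ and $S'$ in place of $S$, holds by Lemma 1 for the $j$-th powers. If $E(M)^j\le_{\rm vdeg}E(N)^j$, then $A^j\oplus F\cong I^{\oplus j}\oplus F$ for some f.g. $F$, and $j$ is even by Lemma 6 and (1). If $E(M_P)^j\le_{\rm vdeg}E(N_P)^j$, then $A^{4j}\oplus F\cong J_P^{\oplus j}\oplus A^{3j}\oplus F$ for some f.g. $F$. Lemma 6 gives $J_P^{\otimes j}\cong A$, and $jP=0$ as in Section 8, Step 5.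

**Step 5: the examples.** We check that the algebras named in the theorem qualify. If $K$ is a quotient of $\Lambda$, take $B=K$ with $\Lambda$ acting on the left through the quotient map. It is free as a right $K$-module, and $E$ is the inclusion of $\operatorname{mod}K$ in $\operatorname{mod}\Lambda$, which is fully faithful. The path algebra of the Kronecker quiver with $r\ge3$ arrows has $K$ as its quotient by the ideal generated by $r-3$ of the arrows. $\blacksquare$
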